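# Euler characteristics over compact $p$-adic Lie groups: finite coinvariants of infinite homology

## 1. Modules over $\mathbb{Z}_p[[T_1,\dots,T_n]]$ with finite homology

Fix a prime $p$. Start with the group $A=\mathbb{Z}_p^n$, written multiplicatively, with topological generators $a_1,\dots,a_n$. Its Iwasawa algebra is
$$R=\varprojlim_N \mathbb{Z}_p[A/N]=\mathbb{Z}_p[[T_1,\dots,T_n]],\qquad T_j=a_j-1,$$
where $N$ runs over the open subgroups. It is a regular local ring of dimension $n+1$ with residue field $\mathbb{F}_p$. The augmentation ideal is $I=(T_1,\dots,T_n)$, so $R/I=\mathbb{Z}_p$. For a finitely generated $R$-module $M$ put $H_i(A,M)=\mathrm{Tor}^R_i(\mathbb{Z}_p,M)$. These are finitely generated $\mathbb{Z}_p$-modules, zero for $i>n$, and $H_0(A,M)=M/IM$. If all of them are finite, put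
$$\chi(A,M)=\prod_i |H_i(A,M)|^{(-1)^i}.$$

The question is: when is the module so small, compared with the group, that this number has to be $1$?

Two examples. First let $M=R/(T_1-p)$, of dimension $n\ge 1$. Tensoring the resolution $0\to R\xrightarrow{T_1-p}R\to M\to 0$ with $\mathbb{Z}_p=R/I$ gives multiplication by $-p$ on $\mathbb{Z}_p$. So $H_0(A,M)=\mathbb{Z}/p$, the other groups vanish, and $\chi(A,M)=p$. Now let $n=2$ and $M=\mathbb{Z}_p$ with $T_1$ acting as $p$ and $T_2$ as $0$, of dimension $1$. The Koszul complex of $(p,0)$ on $\mathbb{Z}_p$ has $H_0=\mathbb{Z}/p$, $H_1=\mathbb{Z}/p$, $H_2=0$, so $\chi(A,M)=1$. The general fact is the following.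

**Proposition 1.** Let $M$ be a finitely generated $R$-module with $H_0(A,M)$ finite. Then all $H_i(A,M)$ are finite. If moreover $\dim_R M<n$, then $\chi(A,M)=1$.

By the first example, $\dim_R M\le n$ is not enough. For a finite abelian $p$-group $N$ write $\ell(N)=\log_p|N|$; this is additive in short exact sequences. We may assume $M\ne 0$. Choose a $\mathbb{Z}_p$-submodule $E\subset I$ that maps isomorphically onto $I/I^2\cong\mathbb{Z}_p^n$. For now $E=\bigoplus\mathbb{Z}_pT_j$ will do, but Steps 1–3 below work for every such $E$, and Section 3 needs this.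

**Step 1: a Koszul complex built on $E$.** The aim is a small complex that computes homology. We have $RE+I^2=I$, so Nakayama gives $RE=I$. Since $R$ is Cohen–Macaulay of dimension $n+1$ and $\dim R/I=1$, the ideal $I$ has height $n$, and $n$ elements generating it form a regular sequence. So a $\mathbb{Z}_p$-basis of $E$ is a regular sequence, the complex
$$K_i=\textstyle\bigwedge^iE\otimes_{\mathbb{Z}_p}M,\qquad d(\varepsilon_1\wedge\dots\wedge\varepsilon_i\otimes m)=\sum_l(-1)^{l-1}\varepsilon_1\wedge\cdots\widehat{\varepsilon_l}\cdots\wedge\varepsilon_i\otimes\varepsilon_lm \tag{1}$$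
has $H_i(K)=H_i(A,M)$, and $\mathrm{gr}_IR=\bigoplus I^m/I^{m+1}=\mathrm{Sym}(E)$.

**Step 2: finiteness of all $H_i(A,M)$.** The $R$-module $\mathrm{Tor}_i^R(R/I,M)$ is finitely generated and killed by $I+\mathrm{ann}_RM$. The support of the finite module $M/IM$ is the closed set of $I+\mathrm{ann}_RM$, so this ideal is primary to the maximal ideal. Hence $H_i(A,M)$ has finite length.

**Step 3: the complex is acyclic far out in the $I$-adic filtration.** The aim is to replace $K$ by a complex of finite modules. Put
$$\mathrm{Fil}^kK_i=\textstyle\bigwedge^iE\otimes I^{k-i}M,\qquad I^m=R\text{ for }m\le 0 .$$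
Since $E\subset I$, these are subcomplexes, and $\mathrm{Fil}^0K=K$. The graded pieces are
$$\mathrm{gr}^kK_i=\textstyle\bigwedge^iE\otimes I^{k-i}M/I^{k-i+1}M \tag{2}$$
(zero if $k<i$), and $\bigoplus_k\mathrm{gr}^kK$ is the Koszul complex of $E$ on $\mathrm{gr}_IM=\bigoplus_{m\ge0}I^mM/I^{m+1}M$. This is a finitely generated module over the noetherian ring $\mathrm{Sym}(E)$. Its pieces are finite, because $I^mM/I^{m+1}M$ is a quotient of $\mathrm{Sym}^mE\otimes M/IM$. The Koszul homology is finitely generated over $\mathrm{Sym}(E)$ and killed by $E$, so it is finitely generated over $\mathbb{Z}_p$ and lives in finitely many degrees. So there is $k_0$ such that $\mathrm{gr}^kK$ is acyclic for all $k\ge k_0$. By induction, $\mathrm{Fil}^{k_0}K/\mathrm{Fil}^lK$ is acyclic for all $l>k_0$. These are complexes of finite groups, and inverse limits of exact sequences of finite groups are exact. Since $M$ is compact and $\bigcap_mI^mM=0$, the limit over $l$ is $\mathrm{Fil}^{k_0}K$, which is therefore acyclic. Hence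
$$H_i(A,M)=H_i(K/\mathrm{Fil}^{k_0}K), \tag{3}$$
where each $K_i/\mathrm{Fil}^{k_0}K_i$ is finite.

**Step 4: counting.** Put $\zeta(t)=\sum_{m\ge0}\ell(I^mM/I^{m+1}M)\,t^m$ and $P(t)=(1-t)^n\zeta(t)$. Since $\bigwedge^iE$ has rank $\binom ni$, formula (2) shows that the coefficient of $t^k$ in $P$ is $\sum_i(-1)^i\ell(\mathrm{gr}^kK_i)$. This vanishes for $k\ge k_0$. So $P$ is a polynomial, and by (3)
$$P(1)=\sum_i(-1)^i\ell(K_i/\mathrm{Fil}^{k_0}K_i)=\sum_i(-1)^i\ell(H_i(A,M))=\log_p\chi(A,M).$$

**Step 5: growth of $\zeta$.** Let $d=\dim_RM$. By Step 2 the image of $I$ in the local ring $R/\mathrm{ann}_RM$ is primary to the maximal ideal. By Hilbert–Samuel, $\ell(M/I^mM)$ is a polynomial in $m$ of degree $d$ for large $m$. So $\ell(I^mM/I^{m+1}M)$ is eventually a polynomial of degree $d-1$ (eventually zero if $d=0$). If $d\geq 1$ it is at most $c\binom{m+d-1}{d-1}$ for some constant $c$ and all $m$. In all cases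
$$0\le\zeta(t)\le c\,(1-t)^{-d}\qquad(0\le t<1). \tag{4}$$
If $d<n$, then $P(t)=(1-t)^n\zeta(t)\to0$ as $t\to1^-$, so $P(1)=0$ and $\chi(A,M)=1$. $\square$

In the two examples (with $n=1$ in the first) $M=\mathbb{Z}_p$ and $I^mM=p^mM$, so $\zeta(t)=1/(1-t)$. For $n=1$ we get $P=1$ and $\chi=p$; for $n=2$ we get $P=1-t$ and $\chi=1$.

What changes when $A$ is replaced by a noncommutative group?

## 2. Canonical dimension and centralizers

Let $G$ be a compact $p$-adic Lie group and $\mathbb{Z}_pG=\varprojlim\mathbb{Z}_p[G/N]$, with $N$ running over the open normal subgroups. From now on $G$ has no $p$-torsion. Then $\mathbb{Z}_pG$ is Auslander–Gorenstein of injective dimension $\dim G+1$. For a finitely generated $\mathbb{Z}_pG$-module $M$ put $H_i(G,M)=\mathrm{Tor}_i^{\mathbb{Z}_pG}(\mathbb{Z}_p,M)$. These are finitely generated $\mathbb{Z}_p$-modules because $\mathbb{Z}_pG$ is noetherian, and they vanish for large $i$ because $G$ has no $p$-torsion.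

**Definition.** $M$ has *well-defined Euler characteristic* if all $H_i(G,M)$ are finite, and then $\chi(G,M)=\prod_{i\ge0}|H_i(G,M)|^{(-1)^i}$.

**Definition.** The *grade* of $M$ is $j(M)=\min\{i:\mathrm{Ext}^i_{\mathbb{Z}_pG}(M,\mathbb{Z}_pG)\ne0\}$, with $j(0)=\infty$. The *canonical dimension* is $d_G(M)=\dim G+1-j(M)$.

For example $d_G(\mathbb{Z}_pG)=\dim G+1$. All our groups have an open abelian subgroup, and then $d_G$ is an ordinary Krull dimension.

**Lemma 2.** Let $A\cong\mathbb{Z}_p^n$ be an open normal subgroup of $G$ and $R=\mathbb{Z}_p[[A]]$. For every finitely generated $M\ne0$ we have $d_G(M)=\dim_RM$. If $M$ is finitely generated over $\mathbb{Z}_p$, then $d_G(M)\le1$.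

*Proof.* Let $\pi:\mathbb{Z}_pG\to R$ be the projection that kills all cosets of $A$ except $A$ itself. For $x\in\mathbb{Z}_pG$ the map $\varphi_x(y)=\pi(yx)$ is left $R$-linear. The assignment $x\mapsto\varphi_x$ is left $\mathbb{Z}_pG$-linear into $\mathrm{Hom}_R(\mathbb{Z}_pG,R)$, where $(g\varphi)(y)=\varphi(yg)$. If $s$ runs over coset representatives and $x=\sum s\rho_s$ with $\rho_s\in R$, then $\varphi_x(s^{-1})=\rho_s$. Since the $s^{-1}$ form a basis of $\mathbb{Z}_pG$ as a left $R$-module, $x\mapsto\varphi_x$ is bijective. A projective resolution $P_\bullet$ of $M$ over $\mathbb{Z}_pG$ is also one over $R$, and $\mathrm{Hom}_{\mathbb{Z}_pG}(P_\bullet,\mathrm{Hom}_R(\mathbb{Z}_pG,R))=\mathrm{Hom}_R(P_\bullet,R)$. So $\mathrm{Ext}^i_{\mathbb{Z}_pG}(M,\mathbb{Z}_pG)\cong\mathrm{Ext}^i_R(M,R)$. Over the regular local ring $R$ the grade of $M$ is $n+1-\dim_RM$. This gives the first claim. If $M$ is finitely generated over $\mathbb{Z}_p$, then $R/\mathrm{ann}_RM\subset\mathrm{End}_{\mathbb{Z}_p}(M)$ is finite over $\mathbb{Z}_p$,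 so it has dimension at most $1$. $\square$

On the group side the measure of size is the dimension of the centralizer $C_G(g)$, a closed subgroup. Suppose $A$ is open, normal and abelian, and let $c$ be the image of $g$ in $G/A$. Then $C_G(g)\cap A=A^c$ is open in $C_G(g)$, so
$$\dim C_G(g)=\operatorname{rank}A^c. \tag{5}$$
For $G=A$ this is always $n$. For $G=\mathbb{Z}_p\rtimes\{\pm1\}$ with $p$ odd and $-1$ acting by inversion, it is $1$ on $A$ and $0$ off $A$.

**Conjecture.** If $M$ is a finitely generated $\mathbb{Z}_pG$-module with well-defined Euler characteristic and $d_G(M)<\dim C_G(g)$ for all $g\in G$, then $\chi(G,M)=1$.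

This conjecture is from Simon Wadsley, "Euler characteristics and compact p-adic Lie groups", arXiv:0909.3763 (2009). For $G=A$ it is contained in Proposition 1. Two results form its context. Ardakov–Wadsley: the conclusion holds if $M$ is moreover $p$-torsion, and then the inequality is needed only for the $p$-regular elements $g$ (those of finite order prime to $p$). Totaro: let $G$ be any compact $p$-adic Lie group of dimension at least $2$ with $\mathbb{Q}_p$-Lie algebra $\mathfrak{g}_{\mathbb{Q}_p}$. Let $M$ be a finitely generated $\mathbb{Z}_p$-module with $G$-action such that the homology of $\mathfrak{g}_{\mathbb{Q}_p}$ acting on $M\otimes\mathbb{Q}_p$ is $0$; equivalently, every sufficiently small open subgroup $G_0$ has finite homology on $M$. Then $\chi(G_0,M)$ is the same for all sufficiently small open $G_0$, and it is $1$ if every element of $\mathfrak{g}_{\mathbb{Q}_p}$ has centralizer of dimension at least $2$.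

The conjecture is false. We first push the proof of Proposition 1 as far as it goes, because the place where it stops shows where to look for a counterexample.

## 3. Extending $A$ by a finite group of order prime to $p$

The next simplest groups are $G=A\rtimes F$ with $F$ finite and $p\nmid|F|$. We need a Koszul complex that remembers $F$. It will be used three times, so we state it over a general base.

**Setting.** Let $k$ be a commutative ring, $F$ a finite group with $|F|$ invertible in $k$, and $S$ a commutative $k$-algebra on which $F$ acts by $k$-algebra automorphisms $s\mapsto{}^fs$. Let $B=\bigoplus_{f\in F}Sf$ be the skew group ring, with $fs={}^fs\,f$. Let $E\subset S$ be an $F$-stable $k$-submodule with a finite $k$-basis that is a regular sequence in $S$, and assume that $k\to S/SE$ is an isomorphism. Then $F$ acts trivially on $S/SE=k$, so $k$ is a right $B$-module on which $S$ acts through $S/SE$ and $F$ acts trivially. For a left $B$-module $N$ let $K_i(N)=\bigwedge^iE\otimes_kN$ with the differential of formula (1)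 and the diagonal action $f(\omega\otimes m)={}^f\omega\otimes fm$. The differential commutes with $F$ because $f(\varepsilon m)={}^f\varepsilon\cdot fm$.

**Proposition 3.** In this setting $\mathrm{Tor}^B_i(k,N)\cong H_i(K(N)_F)=H_i(K(N))_F$, naturally in $N$.

*Proof.* **Step 1: a complex of right $B$-modules.** Let $F$ act on $\bigwedge^iE$ from the right by $\omega f={}^{f^{-1}}\omega$. Put $Q_i=\bigwedge^iE\otimes_{kF}B$, with
$$d(\varepsilon_1\wedge\dots\wedge\varepsilon_i\otimes y)=\sum_l(-1)^{l-1}\varepsilon_1\wedge\cdots\widehat{\varepsilon_l}\cdots\wedge\varepsilon_i\otimes\varepsilon_ly .$$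
We check compatibility with the tensor product over $kF$. In $B$ we have $\varepsilon_lf=f\cdot{}^{f^{-1}}\varepsilon_l$. So the image of $\omega\otimes fy$, with $\omega=\varepsilon_1\wedge\dots\wedge\varepsilon_i$, is
$$\sum_l(-1)^{l-1}(\cdots\widehat{\varepsilon_l}\cdots)\otimes f\,({}^{f^{-1}}\varepsilon_l)\,y=\sum_l(-1)^{l-1}\,{}^{f^{-1}}(\cdots\widehat{\varepsilon_l}\cdots)\otimes({}^{f^{-1}}\varepsilon_l)\,y,$$
which is the image of $\omega f\otimes y$. The differential is right $B$-linear, and $d^2=0$ because the elements of $E$ commute.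

**Step 2: it is a projective resolution of $k$.** Since $B=\bigoplus_f fS\cong kF\otimes_kS$, we have $Q_i=\bigwedge^iE\otimes_kS$ with the ordinary Koszul differential of a regular sequence. So $Q_\bullet$ is a resolution of $S/SE=k$. On it $S$ acts through the quotient, and $(1\otimes1)f=1\otimes f=1f\otimes1=1\otimes1$, so $F$ acts trivially, as it should. The module $\bigwedge^iE$ is free over $k$. Since $|F|$ is invertible, averaging a $k$-linear section of $\bigwedge^iE\otimes_kkF\to\bigwedge^iE$ over $F$ shows that it is projective over $kF$. Hence $Q_i$ is projective over $B$.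

**Step 3: tensoring with $N$.** We get $\mathrm{Tor}_i^B(k,N)=H_i(Q_\bullet\otimes_BN)$ with $Q_i\otimes_BN=\bigwedge^iE\otimes_{kF}N$. This is $\bigwedge^iE\otimes_kN$ modulo the elements ${}^{f^{-1}}\omega\otimes m-\omega\otimes fm$, that is (replace $\omega$ by ${}^f\omega$), modulo $\omega\otimes m-f(\omega\otimes m)$. So it is $K_i(N)_F$. Finally, $(-)_F$ is exact because $|F|$ is invertible. $\square$

**Theorem 4.** Let $G$ be a compact $p$-adic Lie group with an open normal subgroup $A\cong\mathbb{Z}_p^n$ with $p\nmid[G:A]$. Let $M$ be a finitely generated $\mathbb{Z}_pG$-module with $d_G(M)<\dim C_G(g)$ for all $g\in G$ and $H_0(A,M)$ finite. Then all $H_i(A,M)$ and $H_i(G,M)$ are finite and $\chi(G,M)=1$. The inequality is sharp.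

Such a $G$ has no $p$-torsion: an element of order $p$ would map trivially to $G/A$ and so lie in the torsion-free group $A$.

*Proof.* We may take $M\ne0$. Let $F=G/A$ and $d=d_G(M)=\dim_RM$ (Lemma 2).

**Step 1: $G$ is a semidirect product and $E$ can be chosen $F$-stable.** The group $H^2(F,A)$ is a $\mathbb{Z}_p$-module killed by $|F|$, so it is $0$ and $G=A\rtimes F$. Thus $\mathbb{Z}_pG$ is the skew group ring of $F$ over $R$, with $F$ acting by conjugation. The map $I\to I/I^2\cong A$ is a surjection of $\mathbb{Z}_pF$-modules, and $A$ is projective over $\mathbb{Z}_pF$ because it is $\mathbb{Z}_p$-free and $p\nmid|F|$. So the surjection splits, and there is an $F$-stable $E\subset I$ mapping isomorphically to $I/I^2$. Steps 1–3 of Section 1 hold for this $E$, and the complexes $\mathrm{Fil}^kK$ are $F$-stable.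

**Step 2: homology of $G$.** By Section 1, Step 1, a basis of $E$ is a regular sequence generating $I$. So Proposition 3 applies with $k=\mathbb{Z}_p$ and $S=R$, and
$$H_i(G,M)\cong H_i(K)_F,\qquad H_i(K)=H_i(A,M).$$
By Section 1, Step 2, everything is finite.

**Step 3: traces on finite modules.** Lengths must now be refined to characters of $F$. Fix an identification of the field generated by the $|F|$-th roots of unity in $\overline{\mathbb{Q}}_p$ with the one in $\mathbb{C}$. Let $N$ be an $\mathbb{F}_pF$-module of finite dimension. Since $p\nmid|F|$, it is a direct summand of some $(\mathbb{F}_pF)^m$. Lifting the idempotent to a matrix ring over $\mathbb{Z}_pF$, we find a $\mathbb{Z}_p$-free $\mathbb{Z}_pF$-module $\tilde N$ with $\tilde N/p\tilde N\cong N$. Put $\beta_N(g)=\mathrm{tr}(g\mid\tilde N)\in\mathbb{C}$. The eigenvalues of $g$ on $\tilde N$ are roots of unity of order prime to $p$, so they are determined by their reductions, the eigenvalues of $g$ on $N$. Hence $\beta_N$ is well defined and additive in exact sequences.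 For a finite $\mathbb{Z}_pF$-module $N$ of $p$-power order let $\beta_N$ be the sum over the composition factors; this is again additive. Moreover:

1. $\beta_{\bigwedge^iE\otimes N}(g)=\mathrm{tr}(g\mid\bigwedge^iE)\,\beta_N(g)$. By additivity we may take $N$ killed by $p$, and then $\bigwedge^iE\otimes\tilde N$ lifts $\bigwedge^iE\otimes N$.
2. $|\beta_N(g)|\le\ell(N)$. If $N$ is killed by $p$, then $\beta_N(g)$ is a sum of $\dim_{\mathbb{F}_p}N$ roots of unity.
3. $\ell(N_F)=\frac1{|F|}\sum_{g\in F}\beta_N(g)$. Both sides are additive, so let $N$ be killed by $p$. With the idempotent $e=\frac1{|F|}\sum g\in\mathbb{Z}_pF$ we have $N_F\cong eN=e\tilde N/pe\tilde N$, of dimension $\operatorname{rank}e\tilde N=\mathrm{tr}(e\mid\tilde N)$.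

**Step 4: the polynomial attached to $g$.** For $g\in F$ put
$$\lambda_g(t)=\det(1-tg\mid E)=\sum_i(-1)^i\,\mathrm{tr}(g\mid\textstyle\bigwedge^iE)\,t^i,\qquad\zeta_g(t)=\sum_{m\ge0}\beta_{I^mM/I^{m+1}M}(g)\,t^m,$$
and $P_g=\lambda_g\zeta_g$. By (2) and property 1, the coefficient of $t^k$ in $P_g$ is $\sum_i(-1)^i\beta_{\mathrm{gr}^kK_i}(g)$. By additivity this vanishes for $k\ge k_0$, where $\mathrm{gr}^kK$ is acyclic. So $P_g$ is a polynomial, and by (3)
$$P_g(1)=\sum_i(-1)^i\beta_{K_i/\mathrm{Fil}^{k_0}K_i}(g)=\sum_i(-1)^i\beta_{H_i(K)}(g). \tag{6}$$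

**Step 5: the zero of $\lambda_g$ beats the pole of $\zeta_g$.** By property 2 and (4), $|\zeta_g(t)|\le c(1-t)^{-d}$ on $[0,1)$. The order of vanishing of $\lambda_g$ at $t=1$ is the multiplicity of the eigenvalue $1$ of $g$ on $E\cong A$. Since $g$ has finite order, this is $\operatorname{rank}A^g$, which by (5) equals $\dim C_G(\tilde g)>d$ for any lift $\tilde g$ of $g$. So $P_g(t)\to0$ as $t\to1^-$, and $P_g(1)=0$.

**Step 6: conclusion.** By Step 2, property 3 and (6),
$$\log_p\chi(G,M)=\sum_i(-1)^i\ell(H_i(K)_F)=\frac1{|F|}\sum_{g\in F}P_g(1)=0 .$$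

**Step 7: sharpness.** Take $G=A=\mathbb{Z}_p^n$ with $n\ge1$ and $M=R/(T_1-p)$. Then $d_G(M)=n=\dim C_G(g)$ for all $g$, $H_0(A,M)=\mathbb{Z}/p$, and $\chi(G,M)=p$ by Section 1. $\square$

So centralizers enter through $\lambda_g$, and the inequality is what makes $P_g(1)$ vanish. But the proof used one hypothesis that the conjecture does not provide: $H_0(A,M)=M/IM$ is finite. A well-defined Euler characteristic says only that the coinvariants $H_i(A,M)_F$ are finite. Without finiteness of $M/IM$ the pieces $I^mM/I^{m+1}M$ can be infinite, and $\zeta_g$ is not even defined. This does happen. Let $p$ be odd, $G=\mathbb{Z}_p\times\{\pm1\}$, and $M=\mathbb{Z}_p$ with $\mathbb{Z}_p$ acting trivially and $-1$ acting by sign. Then $H_0(A,M)=H_1(A,M)=\mathbb{Z}_p$ with sign action, and the coinvariants $\mathbb{Z}_p/2\mathbb{Z}_p$ are $0$. So $\chi(G,M)=1$ is defined while $H_0(A,M)$ is infinite. By Theorem 4, a counterexample with $p\nmid[G:A]$ must have $H_0(A,M)$ infinite, with $F$ hiding the infinite part.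

## 4. Two vectors of one degree, seen in homological degrees 1 and 2

To produce modules with finite homology from modules with infinite homology, take kernels of maps.

**Lemma 5.** Let $f:X\to Y$ be a surjection of finitely generated $\mathbb{Z}_pG$-modules such that all $f_i:H_i(G,X)\to H_i(G,Y)$ have finite kernel and cokernel. Then $M=\ker f$ has well-defined Euler characteristic, and
$$\log_p\chi(G,M)=\sum_i(-1)^i\big(\ell(\ker f_i)-\ell(\operatorname{coker}f_i)\big).$$

*Proof.* The long exact sequence gives $0\to\operatorname{coker}f_{i+1}\to H_i(G,M)\to\ker f_i\to0$. Take the alternating sum and note that $\operatorname{coker}f_0=0$, since $H_0(G,-)$ is right exact. $\square$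

When the $H_i(G,X)$ and $H_i(G,Y)$ are free, we obtain $\log_p\chi(G,M)=-\sum_i(-1)^iv_p(\det f_i)$, so we want maps whose determinants do not cancel between degrees. We set this up for $F$ a power of the Klein four-group.

**Notation.** Let $F_1=\{1,\sigma_1,\sigma_2,\sigma_3\}$ be the Klein four-group and let $\chi_1,\chi_2,\chi_3:F_1\to\{\pm1\}$ be its nontrivial characters, numbered so that $\chi_i(\sigma_i)=1$ and $\chi_i(\sigma_j)=-1$ for $i\ne j$. Then $\chi_1\chi_2\chi_3=1$. Put $F=F_1^r$, and let $\chi_1,\dots,\chi_{3r}$ be the characters obtained by applying $\chi_1,\chi_2,\chi_3$ to each factor in turn. For $S\subset\{1,\dots,3r\}$ put $\chi_S=\prod_{j\in S}\chi_j$. Let $k=\mathbb{Z}_p$ with $p$ odd, or $k=\mathbb{Q}_p$ with $p$ arbitrary.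

**Definition.** A *graded module* is a $k$-module $N=\bigoplus_{\gamma\in\hat F}N_\gamma$, free of finite rank, with commuting nilpotent operators $x_1,\dots,x_{3r}$ such that $x_jN_\gamma\subset N_{\gamma\chi_j}$. The group $F$ acts on $N_\gamma$ through $\gamma$, so $fx_jf^{-1}=\chi_j(f)x_j$. Its complex is
$$C_i(N)=\bigoplus_{|S|=i}e_S\otimes N_{\chi_S},\qquad d(e_{s_1}\wedge\dots\wedge e_{s_i}\otimes m)=\sum_l(-1)^{l-1}e_{s_1}\wedge\cdots\widehat{e_{s_l}}\cdots\wedge e_{s_i}\otimes x_{s_l}m .$$

Since $\chi_s^2=1$, the element $x_sm$ lies in the right degree $\chi_{S\setminus s}$. If $N$ and $N'$ are graded modules for $F_1^r$ and $F_1^{r'}$, then $N\otimes N'$ is one for $F_1^{r+r'}$, and $C(N\otimes N')=C(N)\otimes C(N')$.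

The complex $C(N)$ is the complex of coinvariants in Proposition 3. Suppose that there $F=F_1^r$, that $E=\bigoplus ky_j$ with ${}^fy_j=\chi_j(f)y_j$, and that $N$ is a $B$-module which is graded, with $y_j$ acting as $x_j$ and $F$ acting by the grading. Write $e_j$ for $y_j$ in the exterior algebra. On $e_S\otimes N_\gamma$ the group $F$ acts by the character $\chi_S\gamma$. If $\gamma\ne\chi_S$, some $f$ acts as $-1$, so the coinvariants are killed by $2$, a unit, and vanish. If $\gamma=\chi_S$, the whole of $e_S\otimes N_\gamma$ survives. Hence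
$$\mathrm{Tor}_i^B(k,N)\cong H_i(C(N))\quad\text{naturally in }N. \tag{7}$$

The simplest graded module for $r=1$ is $K=k\kappa$ with $\kappa$ in degree $\chi_1$ and all $x_j=0$. Since $\chi_S=\chi_1$ exactly for $S=\{1\}$ and $S=\{2,3\}$, the complex $C(K)$ has zero differential and basis $e_1\otimes\kappa$ (degree $1$) and $e_2e_3\otimes\kappa$ (degree $2$). A scalar endomorphism of $K$ has the same determinant in degrees $1$ and $2$, and these cancel. We need a map to $K$ that sees different vectors in the two degrees: a module with vectors $u,w$ of the same degree $\chi_1$ whose homology is spanned by $e_1\otimes u$ in degree $1$ and $e_2e_3\otimes w$ in degree $2$. A map to $K$ can then take any two values on $u$ and $w$.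

Keep $x_3=0$. The element $e_1\otimes m$ is a cycle when $x_1m=0$, and $e_2e_3\otimes m$ is a cycle when $x_2m=0$. So we want $x_1u=0$ and $x_2u=z\ne0$, and $x_2w=0$ and $x_1w=v\ne0$. Here $v$ has degree $1$ and $z$ has degree $\chi_1\chi_2=\chi_3$. The new vectors bring the new elements $e_1e_2e_3\otimes v$ and $e_1e_2\otimes z$. These must not be cycles, so we let $x_1v$ and $x_2z$ be nonzero. Both have degree $\chi_1$, and a single vector $t$ for both suffices.

**The module $O$ ($r=1$).** Basis $u,w,v,z,t$ in degrees $\chi_1,\chi_1,1,\chi_3,\chi_1$, with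
$$x_1:\ w\mapsto v\mapsto t\mapsto 0,\qquad x_2:\ u\mapsto z\mapsto t\mapsto 0,$$
all other values of $x_1,x_2$ on basis vectors zero, and $x_3=0$.

The operators commute: $x_1x_2=0$ since $x_1z=x_1t=0$, and $x_2x_1=0$ since $x_2v=x_2t=0$. Also $x_1^3=x_2^3=0$.

**Lemma 6.** $H_*(C(O))$ is free of rank $1$ in degrees $1$ and $2$, with generators $U=[e_1\otimes u]$ and $W=[e_2e_3\otimes w]$, and zero in all other degrees.

*Proof.* We have $\chi_S=1$ for $\varnothing,\{1,2,3\}$; $\chi_S=\chi_1$ for $\{1\},\{2,3\}$; $\chi_S=\chi_3$ for $\{3\},\{1,2\}$; and nothing of $O$ has degree $\chi_2$. So the bases are $C_0$: $v$; $C_1$: $e_1u,e_1w,e_1t,e_3z$; $C_2$: $e_2e_3u,e_2e_3w,e_2e_3t,e_1e_2z$; $C_3$: $e_1e_2e_3v$. The differential is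
$$d(e_1w)=v,\quad d(e_2e_3u)=e_3z,\quad d(e_1e_2z)=-e_1t,\quad d(e_1e_2e_3v)=e_2e_3t,$$
and zero on the other basis elements. So eight of the ten basis elements cancel in pairs, and $e_1u$ and $e_2e_3w$ are left. $\square$

Let us see what this gives for $r=1$, $p$ odd and $G=\mathbb{Z}_p^3\rtimes F_1$. With the identification (8) of the next section, the map $h:O\to K$ with $h(u)=p$, $h(w)=1$, $h(v)=h(z)=h(t)=0$ is $G$-linear and surjective, with entry $p$ in degree $1$ and $1$ in degree $2$. So $M=\ker h$ has $H_0(G,M)=\mathbb{Z}/p$ and no other homology, and $\chi(G,M)=p$. But $d_G(M)=1$ by Lemma 2, and a lift of $\sigma_i$ has centralizer of dimension $1$, so the inequality is not strict. Two factors make the centralizers larger. Taking a tensor product $h_1\otimes h_2$ of two such maps would not help. With $h_i(u)=\alpha_i$ and $h_i(w)=\delta_i$, the entries are $\alpha_1\alpha_2$ in degree $2$, $\alpha_1\delta_2$ and $\delta_1\alpha_2$ in degree $3$, and $\delta_1\delta_2$ in degree $4$, so the valuations cancel. However, a map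 $O\otimes O\to K\otimes K$ need not be a tensor product, and its values on $u\otimes u',\,u\otimes w',\,w\otimes u',\,w\otimes w'$ can be prescribed independently.

## 5. A module of rank 24 over $\mathbb{Z}_p^6\rtimes(\mathbb{Z}/2)^4$, for odd $p$

**Theorem 7.** Let $p$ be odd, $A=\mathbb{Z}_p^6$ with topological generators $a_1,\dots,a_6$ (written multiplicatively), $F=F_1^2\cong(\mathbb{Z}/2)^4$, and $G=A\rtimes F$ with $fa_jf^{-1}=a_j^{\chi_j(f)}$. Then $G$ is a compact $p$-adic Lie group without $p$-torsion, and $\dim C_G(g)\ge2$ for all $g\in G$. There is a $\mathbb{Z}_pG$-module $M$, free of rank $24$ over $\mathbb{Z}_p$ (so $d_G(M)\le1<\dim C_G(g)$ for all $g$), with $H_1(G,M)\cong\mathbb{Z}/p$ and $H_i(G,M)=0$ for $i\ne1$. Hence $\chi(G,M)=p^{-1}\ne1$, and the conjecture is false.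

*Proof.* **Step 1: the group.** Since $p\nmid|F|$ and $A$ is torsion-free, $G$ has no $p$-torsion. If $g$ has image $(c,c')\in F_1\times F_1$, then $C_G(g)\supset A^{(c,c')}=(\mathbb{Z}_p^3)^c\times(\mathbb{Z}_p^3)^{c'}$. Each factor has rank at least $1$, because $\sigma_i$ fixes the $i$-th coordinate. So $\dim C_G(g)\ge2$.

**Step 2: graded modules as $G$-modules.** The aim is to let $G$ act so that (7) computes $H_i(G,-)$. Let $F=F_1^r$ with any $r\ge1$ (here $r=2$; the aside in Section 4 used $r=1$), let $A=\mathbb{Z}_p^{3r}$ and $G=A\rtimes F$ with the same formula for the action. Let $N$ be a graded module over $\mathbb{Z}_p$ with $x_j^3=0$ for all $j$. Let $a_j$ act as $\exp(x_j)=1+x_j+\frac12x_j^2$; this is integral since $p$ is odd. For $\nu\in\mathbb{Z}_p$ put $\exp(\nu x_j)=1+\nu x_j+\frac12\nu^2x_j^2$. Since $x_j^3=0$, we have $\exp(\nu x_j)\exp(\nu'x_j)=\exp((\nu+\nu')x_j)$. The expression is polynomial in $\nu$, hence continuous, and $f\exp(x_j)f^{-1}=\exp(\chi_j(f)x_j)$. So $N$ is a $\mathbb{Z}_pG$-module.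

To apply Proposition 3 with $k=\mathbb{Z}_p$, $S=R=\mathbb{Z}_p[[A]]$ and $B=\mathbb{Z}_pG$, we need elements of $R$ on which $F$ acts by characters and which act on $N$ as the $x_j$. Put
$$X_j=\tfrac12(a_j-a_j^{-1})=T_j\cdot\frac{2+T_j}{2(1+T_j)} .$$
The second factor is a unit of $R$ because $p$ is odd. So $X_1,\dots,X_{3r}$ is a regular sequence generating $I$, and $R/I=\mathbb{Z}_p$. Moreover $fX_jf^{-1}=\chi_j(f)X_j$, and $X_j$ acts on $N$ as $\frac12(\exp(x_j)-\exp(-x_j))=x_j$. Also $|F|=4^r$ is a unit. So (7) gives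
$$H_i(G,N)\cong H_i(C(N))\quad\text{naturally in }N. \tag{8}$$

**Step 3: the module.** Let $\mathcal{O}=O\otimes O$ (rank $25$) and $L=K\otimes K$ (rank $1$) over $\mathbb{Z}_p$. Here $x_1,x_2,x_3$ act on the first factor and $x_4,x_5,x_6$ on the second; primes denote basis vectors of the second factor. Define $h:\mathcal{O}\to L=\mathbb{Z}_p$ by
$$h(u\otimes u')=p,\qquad h(u\otimes w')=h(w\otimes u')=h(w\otimes w')=1,$$
and $h=0$ on basis tensors having a factor in $\{v,z,t\}$ (or its primed version). The vectors $u\otimes u',\dots,w\otimes w'$ have the same degree as $\kappa\otimes\kappa'$, so $h$ respects the grading. The image of every $x_j$ lies in the span of basis tensors with a factor in $\{v,z,t\}$, so $hx_j=0$, and $x_jL=0$. Hence $h$ is $\mathbb{Z}_pG$-linear, and it is surjective since $h(w\otimes w')=1$. Let $M=\ker h$. It is free of rank $24$ over $\mathbb{Z}_p$, and $d_G(M)\le1$ by Lemma 2.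

**Step 4: its homology.** The complexes $C(O)$ and $C(K)$ are free with free homology, so the Künneth formula applies to $C(\mathcal{O})=C(O)\otimes C(O)$ and to $C(L)$. By (8) and Lemma 6, $H_*(G,\mathcal{O})$ is free with basis $U\otimes U'$ in degree $2$, $U\otimes W'$ and $W\otimes U'$ in degree $3$, and $W\otimes W'$ in degree $4$. Likewise $H_*(G,L)$ is free with basis $e_1e_4$, then $e_1e_5e_6$ and $e_2e_3e_4$, then $e_2e_3e_5e_6$, each tensored with $\kappa\otimes\kappa'$. Since $U$ involves only $u$ and $W$ only $w$, the map $h_*$ is diagonal in these bases: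
$$U\otimes U'\mapsto p\,e_1e_4,\quad U\otimes W'\mapsto e_1e_5e_6,\quad W\otimes U'\mapsto e_2e_3e_4,\quad W\otimes W'\mapsto e_2e_3e_5e_6$$
(tensored with $\kappa\otimes\kappa'$). So $h_*$ is injective, and the long exact sequence of $0\to M\to\mathcal{O}\to L\to0$ gives $H_i(G,M)\cong\operatorname{coker}(h_*\text{ in degree }i+1)$. This is $\mathbb{Z}/p$ for $i=1$ and $0$ otherwise, so $\chi(G,M)=p^{-1}$. $\square$

The results quoted in Section 2 are not contradicted. The module $M$ is not $p$-torsion, so the theorem of Ardakov–Wadsley does not apply. The Lie algebra acts on $M\otimes\mathbb{Q}_p\ne0$ by commuting nilpotent operators, so its $H_0$ there is nonzero and Totaro's hypothesis fails. Equivalently, $H_*(A,M)$ is infinite and only its $F$-coinvariants are finite.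

## 6. All primes, large centralizers, and every power of $p$

For $p=2$ the group of Theorem 7 has $2$-torsion, and the proof divides by $2$ in the exponential, in $X_j$ and when taking coinvariants. The group has to change. To keep the coinvariant argument, we compute homology only after inverting $p$, and control the integral ambiguity by letting the map vary while the modules stay fixed.

**Theorem 8.** Let $p$ be any prime, $r\ge1$ and $m\in\mathbb{Z}$. There are a compact $p$-adic Lie group $G$ of dimension $3r$ without $p$-torsion, depending only on $p,r$, with $\dim C_G(g)\ge r$ for all $g\in G$, and a $\mathbb{Z}_pG$-module $M$, free of finite rank over $\mathbb{Z}_p$ (so $d_G(M)\le1$), with all $H_i(G,M)$ finite and $\chi(G,M)=p^m$. For $p=2$, $G$ can be taken torsion-free and pro-$2$.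

With $r\ge2$ and $m\ne0$ this refutes the conjecture for every prime. Even for $d_G(M)\le1$, no lower bound on the dimensions of centralizers forces $\chi(G,M)=1$.

*Proof.* **Step 1: the group.** Let $F_1$ act on $\mathbb{Q}_p^3$ by $\sigma\mapsto\mathrm{diag}(\chi_1(\sigma),\chi_2(\sigma),\chi_3(\sigma))$. In $\mathbb{Q}_p^3\rtimes F_1$, with product $(\tau,c)(\tau',c')=(\tau+c\tau',cc')$, let
$$H=\{(\tau,c):\tau\in\tau_c+\mathbb{Z}_p^3\},\quad\tau_1=0,\ \tau_{\sigma_1}=(\tfrac12,\tfrac12,0),\ \tau_{\sigma_2}=(0,\tfrac12,\tfrac12),\ \tau_{\sigma_3}=(\tfrac12,0,\tfrac12).$$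
The group $F_1$ acts trivially on $(\frac12\mathbb{Z}_p/\mathbb{Z}_p)^3$, because $-\frac12\equiv\frac12$, and $c\mapsto\tau_c$ is a homomorphism into it; for instance $\tau_{\sigma_1}+\tau_{\sigma_2}=(\frac12,1,\frac12)\equiv\tau_{\sigma_3}$. So $H$ is a closed subgroup with open normal subgroup $\mathbb{Z}_p^3$ of index $4$. Put $G=H^r$, $A=\mathbb{Z}_p^{3r}$, $F=G/A=F_1^r$.

If $p$ is odd, then $H=\mathbb{Z}_p^3\rtimes F_1$ has no $p$-torsion, so neither has $G$. Let $p=2$. Then $H$ is pro-$2$, so if it had nontrivial torsion it would have an element of order $2$. There is none in $\mathbb{Z}_2^3$. If $g=(\tau,\sigma_i)$, then $g^2=(\tau+\sigma_i\tau,1)$ has $i$-th coordinate $2\tau_i$. The $i$-th coordinate of $\tau_{\sigma_i}$ is $\frac12$, so $2\tau_i\in1+2\mathbb{Z}_2$ and $g^2\ne1$. Hence $H$, and so $G=H^r$, is torsion-free, and $G$ is pro-$2$. Conjugation by $(\tau,c)$ acts on $A$ as $c$, so $\dim C_G(g)\ge r$ as in Theorem 7.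

**Step 2: graded modules over $\mathbb{Q}_p$ as $G$-modules.** Let $V$ be a graded module for $F$ over $\mathbb{Q}_p$. Let $(\tau,c)\in G$ act as $\exp(\sum_j\tau_jx_j)\circ c$. Since $cx_jc^{-1}=\chi_j(c)x_j$,
$$\exp(\textstyle\sum\tau_jx_j)\,c\,\exp(\sum\tau'_jx_j)\,c'=\exp(\sum(\tau+c\tau')_jx_j)\,cc',$$
so this is an action, and it is continuous because it is polynomial in $\tau$. The stabilizer of a lattice is open, hence of finite index in the compact group $G$, and the sum of the finitely many translates is a $G$-stable lattice. Let $\Lambda\subset V$ be any $G$-stable lattice. We claim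
$$H_i(G,\Lambda)\otimes\mathbb{Q}_p\cong H_i(C(V))\quad\text{naturally in }V. \tag{9}$$

**Step 3: passing to a completed ring.** The aim is to reach a ring that contains logarithms of the $a_j$. Let $n=3r$, $R=\mathbb{Z}_p[[A]]=\mathbb{Z}_p[[T_1,\dots,T_n]]$, $R_{\mathbb{Q}}=\mathbb{Q}_p\otimes R$ (noetherian), $B=\mathbb{Q}_p\otimes\mathbb{Z}_pG$ and $J=(T_1,\dots,T_n)\subset R_{\mathbb{Q}}$. Inverting $p$ in a resolution of $\mathbb{Z}_p$ over $\mathbb{Z}_pG$ shows that the left side of (9) is $\mathrm{Tor}^B_i(\mathbb{Q}_p,V)$.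

Since $R_{\mathbb{Q}}/J^k=\mathbb{Q}_p[T_1,\dots,T_n]/(T_1,\dots,T_n)^k$, the $J$-adic completion of $R_{\mathbb{Q}}$ is $\hat R=\mathbb{Q}_p[[T_1,\dots,T_n]]$, flat over $R_{\mathbb{Q}}$. Conjugation by $G$ preserves $J$, so $BJ^k$ is a two-sided ideal and $\hat B=\varprojlim B/BJ^k$ is a ring. With coset representatives $s$ of $A$ in $G$ we have $B=\bigoplus sR_{\mathbb{Q}}$, so $\hat B=\bigoplus s\hat R=B\otimes_{R_{\mathbb{Q}}}\hat R$ as a left $B$-module and right $\hat R$-module. On $V$ the element $T_j$ acts as $\exp(x_j)-1$. These operators commute and are nilpotent, so $J^kV=0$ for some $k$, and $V$ is a module over $B/BJ^k$, hence over $\hat B$. Likewise $\mathbb{Q}_p$ is a right $\hat B$-module through $\hat B\to B/BJ\to\mathbb{Q}_p$.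

Let $Q_\bullet\to\mathbb{Q}_p$ be a projective resolution by right $B$-modules. Then $Q_\bullet\otimes_B\hat B=Q_\bullet\otimes_{R_{\mathbb{Q}}}\hat R$. By flatness this is a resolution of $\mathbb{Q}_p\otimes_{R_{\mathbb{Q}}}\hat R=\hat R/J\hat R=\mathbb{Q}_p$, and it consists of projective $\hat B$-modules. The $\hat B$-action on this $\mathbb{Q}_p$ factors through $\hat B/\hat BJ=B/BJ$, so it is the one just described. Since $(Q_\bullet\otimes_B\hat B)\otimes_{\hat B}V=Q_\bullet\otimes_BV$,
$$\mathrm{Tor}^B_i(\mathbb{Q}_p,V)=\mathrm{Tor}^{\hat B}_i(\mathbb{Q}_p,V).$$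

**Step 4: $\hat B$ is a skew group ring although $G$ need not split.** Let $\ell_j=\log(1+T_j)$. It is $T_j$ plus higher terms, so $\hat R=\mathbb{Q}_p[[\ell_1,\dots,\ell_n]]$. For $s=(\tau,c)\in G$ we have $sa_js^{-1}=a_j^{\chi_j(c)}$, so $s\ell_js^{-1}=\chi_j(c)\ell_j$. Write $\tau\cdot\ell=\sum\tau_j\ell_j$ and put
$$\hat s=\exp(-\tau\cdot\ell)\,s\in\hat B^\times .$$
For $s'=(\tau',c')$, moving $s$ past $\exp(-\tau'\cdot\ell)$ gives
$$\hat s\,\hat s'=\exp(-\tau\cdot\ell)\exp(-(c\tau')\cdot\ell)\,ss'=\widehat{ss'} .$$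
If $s=(\tau,1)\in A$, then $s=\prod(1+T_j)^{\tau_j}=\exp(\tau\cdot\ell)$ in $\hat R$, so $\hat s=1$. Hence $\hat s$ depends only on $c$; write it $\hat c$. Then $\hat c\,\hat c'=\widehat{cc'}$, $\hat B=\bigoplus_{c\in F}\hat R\,\hat c$, and $\hat c\,\ell_j\,\hat c^{-1}=\chi_j(c)\ell_j$. So $\hat B$ is the skew group ring of $F$ over $\hat R$.

On $V$ the element $\ell_j$ acts as $\log\exp(x_j)=x_j$, and $\hat c$ acts as $\exp(-\sum\tau_jx_j)\exp(\sum\tau_jx_j)\,c=c$, that is, by the grading. On the right module $\mathbb{Q}_p$ the $\ell_j$ act as $0$ and each $s$ as $1$, so each $\hat c$ acts as $1$. Thus Proposition 3 applies with $k=\mathbb{Q}_p$, $S=\hat R$ and $E=\bigoplus\mathbb{Q}_p\ell_j$, and (7) gives $\mathrm{Tor}_i^{\hat B}(\mathbb{Q}_p,V)\cong H_i(C(V))$. This proves (9).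

**Step 5: the maps.** Let $V=O^{\otimes r}$ and $L=K^{\otimes r}$ over $\mathbb{Q}_p$. For $n\in\mathbb{Z}$ (from here on $n$ denotes this parameter) let $h_n:V\to L=\mathbb{Q}_p$ vanish on basis tensors having a factor in $\{v,z,t\}$ and satisfy
$$h_n(u\otimes\dots\otimes u)=p^n,\qquad h_n(\epsilon_1\otimes\dots\otimes\epsilon_r)=1\ \text{ for all other choices of }\epsilon_i\in\{u,w\}.$$
As in Theorem 7, $h_n$ respects the grading and commutes with the $x_j$, so it is $G$-equivariant, and it is surjective. Fix $G$-stable lattices $\Lambda\subset V$ and $N_0\subset L$, independent of $n$. As $\dim L=1$, there is $k_n\in\mathbb{Z}$ with $h_n(\Lambda)=p^{k_n}N_0$. Put $f_n=p^{-k_n}h_n:\Lambda\twoheadrightarrow N_0$ and $M_n=\ker f_n$, free of finite rank over $\mathbb{Z}_p$. By Lemma 2, $d_G(M_n)\le1$.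

**Step 6: finiteness.** By (9), Lemma 6 and Künneth, $H_i(G,\Lambda)\otimes\mathbb{Q}_p$ has as basis the tensors in $U,W$ with $i-r$ factors $W$, so its dimension is $\binom r{i-r}$. The space $H_i(G,N_0)\otimes\mathbb{Q}_p$ has the corresponding basis, with $e_1\otimes\kappa$ for $U$ and $e_2e_3\otimes\kappa$ for $W$. In these bases the map $f_{n,i}:H_i(G,\Lambda)\to H_i(G,N_0)$ is rationally $p^{-k_n}$ times a diagonal matrix with all entries $1$, except for the entry $p^n$ at $U^{\otimes r}$, in degree $i=r$. So each $f_{n,i}$ is a rational isomorphism, and by Lemma 5 all $H_i(G,M_n)$ are finite.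

**Step 7: the value of $\chi$.** We first account for torsion. Let $f:X\to Y$ be a rational isomorphism of finitely generated $\mathbb{Z}_p$-modules. It induces $X_{\mathrm{tors}}\to Y_{\mathrm{tors}}$ and an injection $\bar f:X/X_{\mathrm{tors}}\to Y/Y_{\mathrm{tors}}$. By the snake lemma $|\operatorname{coker}|/|\ker|$ is multiplicative, so
$$\frac{|\operatorname{coker}f|}{|\ker f|}=\frac{|Y_{\mathrm{tors}}|}{|X_{\mathrm{tors}}|}\cdot[Y/Y_{\mathrm{tors}}:\bar f(X/X_{\mathrm{tors}})],$$
and the index is $p^{v_p(\det\bar f)}$ with respect to $\mathbb{Z}_p$-bases. Apply this to $f_{n,i}$. Passing from the bases of Step 6 to $\mathbb{Z}_p$-bases of the two groups modulo torsion changes the determinant by a factor that does not depend on $n$; the torsion subgroups do not depend on $n$ either. So, with integers $c_i$ independent of $n$,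
$$\ell(\ker f_{n,i})-\ell(\operatorname{coker}f_{n,i})=c_i+k_n\tbinom r{i-r}-n\,\delta_{i,r}.$$
By Lemma 5, and since $\sum_i(-1)^i\binom r{i-r}=(-1)^r(1-1)^r=0$ because $r\ge1$,
$$\log_p\chi(G,M_n)=c-(-1)^rn,\qquad c=\sum_i(-1)^ic_i=\log_p\chi(G,M_0)\in\mathbb{Z}.$$
The unknown normalization $k_n$ has dropped out. Taking $n=(-1)^r(c-m)$ gives $\chi(G,M_n)=p^m$. $\square$
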